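\title{Extension of prime ideals along $\mathbb{Z}_p$-quotients in Iwasawa algebras}

\begin{abstract}
Let $G$ be a compact $p$-adic Lie group, let $H$ be a closed normal subgroup with $G/H\cong\mathbb{Z}_p$, and let $k$ be $\mathbb{F}_p$ or $\mathbb{Z}_p$. We prove that every $G$-invariant prime ideal $P$ of the Iwasawa algebra $kH$ generates a prime ideal $PkG$ of $kG$. More generally, for a proper $G$-invariant ideal $I$ of $kH$ we determine when $IkG$ is prime, describe the minimal primes over $IkG$, and show that $\sqrt{IkG}=\sqrt{I}\,kG$. The proof uses the higher derivation of $kG$ given by multiplication by the binomial coefficients $\binom{t}{m}$, where $t$ is the coordinate on $G/H$: minimal primes over $IkG$ are stable under it, and stable ideals are generated by their intersections with $kH$.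
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $p$ be a prime number, let $k$ be $\mathbb{F}_p$ or $\mathbb{Z}_p$, and let $G$ be a compact $p$-adic Lie group. The \emph{Iwasawa algebra}, or completed group algebra, of $G$ is
\[
kG=k[[G]]=\varprojlim_{U} k[G/U],
\]
where $U$ runs over the open normal subgroups of $G$ and $k[G/U]$ is the ordinary group algebra. Let $H$ be a closed normal subgroup of $G$ with $G/H\cong\mathbb{Z}_p$ as topological groups. Then $kH$ is a subalgebra of $kG$ on which $G$ acts by conjugation. An ideal $I$ of $kH$ is \emph{$G$-invariant} if $xIx^{-1}=I$ for all $x\in G$, and in that case $IkG$ is a two-sided ideal of $kG$ (Lemma~\ref{lem:contract}). Ideals are two-sided unless stated otherwise.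

\medskip
\noindent\textbf{Question.} \emph{Let $P$ be a $G$-invariant prime ideal of $kH$. Is $PkG$ a prime ideal of $kG$? Is it at least semiprime?}
\medskip

This is posed as an open motivating question by Jones and Woods \cite{JW}, and it is a special case of an open question of Letzter. It has a second formulation. A \emph{skew derivation} $(\sigma,\delta)$ of a ring $R$ is an automorphism $\sigma$ together with an additive map $\delta$ satisfying $\delta(ab)=\delta(a)b+\sigma(a)\delta(b)$. Under suitable compatibility conditions with the topology of $R$ one can form the skew power series ring $R[[x;\sigma,\delta]]$, which consists of the series $\sum_{n\ge0}r_nx^n$ with $r_n\in R$, multiplied according to the rule $xr=\sigma(r)x+\delta(r)$. Assume for simplicity that $G$ is $p$-valuable in the sense of Lazard, that is, torsion-free and equipped with a well-behaved filtration $\omega:G\to\mathbb{N}\cup\{\infty\}$. It is known that $kG=kH[[x;\sigma,\delta]]$ for suitable $x$, $\sigma$, $\delta$, that one may take $\delta=\sigma-\mathrm{id}$, and that for a $G$-invariant ideal $I$ this description descends to $kG/IkG\cong(kH/I)[[\overline{x};\overline{\sigma},\overline{\delta}]]$.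 The question thus asks whether $(kH/P)[[\overline{x};\overline{\sigma},\overline{\delta}]]$ is a prime, or semiprime, ring. The shape of $\delta$ is explained by the identity $(g-1)r=\sigma(r)(g-1)+(\sigma(r)-r)$, valid when $\sigma$ is conjugation by an element $g\in G$.

\subsection*{What to expect}

Put $R=kH/P$, a prime ring. Two neighboring cases suggest a positive answer. If $\overline{\sigma}=\mathrm{id}$ and $\overline{\delta}=0$, the quotient is the ordinary power series ring $R[[x]]$, which is prime because lowest coefficients multiply (Lemma~\ref{lem:powerseries}). If we do not complete, the analogue of the quotient is the skew Laurent polynomial ring $R[g^{\pm1};\sigma]$. This is prime because top coefficients multiply: if $u,v$ have top terms $u_ag^a$ and $v_bg^b$, then for $c\in R$ the coefficient of $g^{a+b}$ in $ucv$ is $u_a\sigma^a(c)\sigma^a(v_b)$, which is nonzero for some $c$. In the completed ring with nontrivial action neither argument is available. A series has no top term, and the rule $xr=\sigma(r)x+\delta(r)$ lowers the order in $x$, so lowest terms do not multiply. There is also a reason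 for caution.

\begin{example}\label{ex:finite}
The quotient $\mathbb{Z}_p$ cannot be replaced by a finite quotient. Let $G=\mathbb{Z}_p$, written multiplicatively with topological generator $g$, let $H=p\mathbb{Z}_p$, and let $P$ be the kernel of the map $kH\to\mathbb{F}_p$ that sends every element of $H$ to $1$. This is a maximal ideal, and it is $G$-invariant because $G$ is abelian. Since $H$ is open of index $p$, we have $kG=\bigoplus_{i=0}^{p-1}kHg^i$ and $PkG=\bigoplus_{i=0}^{p-1}Pg^i$, and $g^p-1\in P$. Hence $kG/PkG\cong\mathbb{F}_p[\mathbb{Z}/p]\cong\mathbb{F}_p[x]/(x^p)$ with $x=g-1$. The only prime ideal of this ring is $(x)\ne0$, so $PkG$ is not semiprime.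
\end{example}

When $G/H\cong\mathbb{Z}_p$, the subgroup $H$ is the intersection of open subgroups $G_n$ with $G/G_n\cong\mathbb{Z}/p^n$, and each extension $kG_n\subseteq kG$ is of the kind that fails in Example~\ref{ex:finite}. A proof must therefore use something that appears only in the limit.

\subsection*{Results}

In Theorems~\ref{thm:A} and~\ref{thm:B}, $G$ is a compact $p$-adic Lie group, $k$ is $\mathbb{F}_p$ or $\mathbb{Z}_p$, and $H$ is a closed normal subgroup with $G/H\cong\mathbb{Z}_p$. Neither $p$-valuability nor the description as a skew power series ring is needed.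

\begin{theorem}\label{thm:A}
If $P$ is a $G$-invariant prime ideal of $kH$, then $PkG$ is a prime ideal of $kG$.
\end{theorem}

The answer to both parts of the question is therefore yes; equivalently, $(kH/P)[[\overline{x};\overline{\sigma},\overline{\delta}]]$ is always a prime ring. The proof only tests the primeness of $P$ against invariant ideals, and this leads to a statement with a converse. A proper $G$-invariant ideal $Q$ of $kH$ is \emph{$G$-prime} if, for $G$-invariant ideals $I_1,I_2$ of $kH$, the inclusion $I_1I_2\subseteq Q$ implies $I_1\subseteq Q$ or $I_2\subseteq Q$. A $G$-invariant prime ideal is $G$-prime. A \emph{minimal $G$-prime over $I$} is a minimal member of the set of $G$-prime ideals containing $I$. We write $\sqrt{K}$ for the prime radical of an ideal $K$.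

\begin{theorem}\label{thm:B}
Let $I$ be a proper $G$-invariant ideal of $kH$.
\begin{enumerate}
\item[(1)] $IkG$ is prime $\iff$ $I$ is $G$-prime $\iff$ $I$ is the intersection of a finite $G$-orbit of prime ideals of $kH$.
\item[(2)] The map $Q\mapsto QkG$ is a bijection from the minimal $G$-primes over $I$ to the minimal primes over $IkG$, with inverse $J\mapsto J\cap kH$.
\item[(3)] $\sqrt{IkG}=\sqrt{I}\,kG$. In particular, $IkG$ is semiprime if and only if $I$ is semiprime.
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:klein}
The ideal $IkG$ can be prime when $I$ is not. Let $p=3$, $k=\mathbb{F}_3$, let $H$ be the Klein four-group, and let $G=H\rtimes\mathbb{Z}_3$, where $\mathbb{Z}_3$ acts through $\mathbb{Z}/3$ by permuting the three involutions cyclically. The three nontrivial characters $H\to\{\pm1\}\subseteq k$ extend to homomorphisms $kH\to k$ whose kernels are three distinct maximal ideals, permuted cyclically by $G$. Their intersection $I$ contains their product and none of them, so it is not prime, while $IkG$ is prime by Theorem~\ref{thm:B}(1).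
\end{example}

\begin{theorem}\label{thm:C}
Let $G$ be a compact $p$-adic Lie group with closed subgroups $H=H_0\lhd H_1\lhd\dots\lhd H_r=G$, where $H\lhd G$ and each $H_i/H_{i-1}\cong\mathbb{Z}_p$. If $P$ is a $G$-invariant prime (respectively semiprime) ideal of $kH$, then $PkG$ is a prime (respectively semiprime) ideal of $kG$.
\end{theorem}

This applies, for instance, when $G/H\cong\mathbb{Z}_p^r$: take for $H_i$ the preimage of $\mathbb{Z}_p^i\times0$.

\subsection*{Plan of the proof}

It is enough to show that every minimal prime $J$ over $PkG$ is generated by $J\cap kH$; the primeness of $P$ then forces one such $J$ to equal $PkG$. We characterize the ideals generated by their intersection with $kH$ as those stable under a sequence of operators $d_0,d_1,d_2,\dots$ on $kG$ (Section~\ref{sec:control}), and we show that this stability passes from an ideal to the minimal primes over it (Section~\ref{sec:higher}). Section~\ref{sec:toy} carries out both steps by hand in the smallest case, Section~\ref{sec:prelim} collects the standard facts, and Section~\ref{sec:proofs} deduces the theorems.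

\section{The method for $\mathbb{F}_p[[\mathbb{Z}_p]]$}\label{sec:toy}

Let $k=\mathbb{F}_p$, let $G=\mathbb{Z}_p$ with topological generator $g$, and let $H=1$. Put $x=g-1$. Since $g^{p^n}-1=x^{p^n}$, we have $\mathbb{F}_p[\mathbb{Z}/p^n]=\mathbb{F}_p[x]/(x^{p^n})$, so $A=kG=\mathbb{F}_p[[x]]$. Its ideals are $0$ and $(x^r)$ for $r\ge0$, and those generated by their intersection with $kH=\mathbb{F}_p$ are $0$ and $A$. The theorems say nothing surprising here, but the mechanism of the proof is fully visible.

Let $y$ be a second variable, and let $\theta$ be the substitution $x\mapsto x+y+xy$, $y\mapsto y$ in $A[[y]]=\mathbb{F}_p[[x,y]]$; in terms of $g$ it reads $g\mapsto g(1+y)$. It is an automorphism, with inverse given by $x\mapsto(x-y)(1+y)^{-1}$, and it is the identity modulo $y$. For $a\in A$ write $\theta(a)=\sum_m d_m(a)y^m$. Expanding $\theta(g^t)=g^t(1+y)^t$ for $t\in\mathbb{N}$ and $\theta(x^r)=(x+gy)^r$ gives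
\[
d_m(g^t)=\binom{t}{m}g^t,\qquad d_m(x^r)=\binom{r}{m}x^{r-m}g^m .
\]
Call an ideal \emph{stable} if it is mapped into itself by every $d_m$.

\emph{Stable ideals come from $kH$.} The element $d_r(x^r)=g^r$ is a unit, so $(x^r)$ is not stable for $r\ge1$. The stable ideals are exactly $0$ and $A$.

\emph{Stability passes to minimal primes.} Let us see, without using the list of ideals, why the unstable prime $(x)$ cannot be minimal over a stable ideal $K$. Stability gives $\theta(K)\subseteq K[[y]]\subseteq xA[[y]]$, so $K$ lies in the prime ideal $\mathfrak{q}=\theta^{-1}(xA[[y]])$. Since $\theta(x-y)=x(1+y)$, we have $\mathfrak{q}=(x-y)$. Setting $y=x$ shows that $\mathfrak{q}\cap A=0$. Thus $K$ lies in a prime strictly smaller than $(x)$. Informally, $g\mapsto g(1+y)$ is a family of translations that starts at the identity and has a connected parameter $y$. If it preserves a closed set, it cannot carry one component to another, so it preserves each component; and it does not preserve the point $g=1$.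

\emph{All the $d_m$ are needed.} Let $K=(x^p)$, which is the ideal $PkG$ of Example~\ref{ex:finite}. For $0<m<p$ we have $d_m(x^p)=0$, so $\theta(x^pa)\equiv x^p\theta(a)$ modulo $y^p$ and $K$ is mapped into itself by $d_0,\dots,d_{p-1}$. But $d_1(x)=g$, so the minimal prime $(x)$ over $K$ is not preserved even by $d_1$. The argument above breaks at a definite place. It can now be run only modulo $y^p$, so $\mathfrak{q}$ is replaced by $(x-y,y^p)$, and this ideal is not prime: the quotient is $\mathbb{F}_p[y]/(y^p)$, in which $x^p$ maps to $0$ and $x$ does not. The relation $g^p=1$ in $\mathbb{Z}/p$ is compatible with $g\mapsto g(1+y)$ only if $(1+y)^p=1$, that is, $y^p=0$. The group $\mathbb{Z}_p$ imposes no such relation, and this is what appears only in the limit.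

\section{Standard facts}\label{sec:prelim}

From now on $G$, $H$, $k$ are as in Theorem~\ref{thm:A}, and $A=kG$. Fix a continuous surjective homomorphism $\pi:G\to\mathbb{Z}_p$ with kernel $H$ and an element $g\in G$ with $\pi(g)=1$, and put $G_n=\pi^{-1}(p^n\mathbb{Z}_p)$. Then $G_n$ is an open normal subgroup of index $p^n$, with coset representatives $g^i$ for $0\le i<p^n$, and $\bigcap_nG_n=H$.

\subsection*{Topology}

A compact $p$-adic Lie group is profinite, and its closed subgroups are again compact $p$-adic Lie groups. We have
\[
A=\varprojlim_{j,U}\,(k/p^jk)[G/U],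
\]
an inverse limit of finite rings over $j\ge1$ and open normal subgroups $U$. Hence $A$ is a compact Hausdorff topological ring. The kernels $W_{j,U}$ of the maps from $A$ to these finite rings, which we call \emph{basic ideals}, are open two-sided ideals forming a base of neighborhoods of $0$, and $p^jA\subseteq W_{j,U}$. A closed subset $X$ satisfies $X=\bigcap_W(X+W)$, the intersection over all basic ideals: if $a\in X+W$ for all $W$, then every neighborhood $a+W$ of $a$ meets $X$.

The $k$-span $k[G]$ of $G$ maps onto each of the finite rings, so it is dense in $A$. For a closed subgroup $L$ of $G$, the subgroups $L\cap U$ are cofinal among the open normal subgroups of $L$, and $(k/p^jk)[L/(L\cap U)]$ is the span of $LU/U$ in $(k/p^jk)[G/U]$. This identifies $kL$ with the closure of $k[L]$ in $A$, and the image of $kL$ in $A/W_{j,U}$ is the span of $LU/U$. We repeatedly use the following \emph{density principle}: two continuous $k$-linear maps $kL\to A$ that agree on $L$ are equal, and two continuous $k$-bilinear maps $kL\times kL'\to A$ that agree on $L\times L'$ are equal.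

The Iwasawa algebra of a compact $p$-adic Lie group is left and right Noetherian \cite[Ch.~V, 2.2.4]{Lazard}; this applies to $A$ and to $kH$. Beyond profiniteness, this is the only use of the Lie hypothesis. It has a topological consequence: \emph{every one-sided ideal of $A$ is closed}. Indeed, a right ideal $\sum_{j=1}^ra_jA$ is the image of the compact space $A^r$ under the continuous map $(c_j)\mapsto\sum_ja_jc_j$, hence compact, hence closed; the same holds on the left.

\subsection*{Prime ideals}

A proper ideal $J$ of a ring $S$ is \emph{prime} if $BB'\subseteq J$ implies $B\subseteq J$ or $B'\subseteq J$ for ideals $B,B'$; equivalently, $uSv\subseteq J$ implies $u\in J$ or $v\in J$. By induction, a prime ideal containing a finite product of ideals contains one of the factors; the same holds for a $G$-prime ideal and $G$-invariant factors, since products of invariant ideals are invariant. The ring $S$ is prime if $0$ is a prime ideal. The \emph{prime radical} $\sqrt{K}$ of a proper ideal $K$ is the intersection of the primes containing $K$, and $K$ is \emph{semiprime} if $K=\sqrt{K}$. A \emph{minimal prime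 over $K$} is a minimal member of the set of primes containing $K$.

Let $S$ be Noetherian and $K$ a proper ideal. Then there are only finitely many minimal primes $J_1,\dots,J_r$ over $K$, and some finite product of them, with repetitions allowed, lies in $K$ \cite{GW}:
\begin{equation}\label{eq:product}
J_{i_1}J_{i_2}\cdots J_{i_s}\subseteq K .
\end{equation}
Consequently every prime containing $K$ contains some $J_l$, we have $\sqrt{K}=\bigcap_lJ_l$, and $(\sqrt{K})^s\subseteq K$. Conversely, an ideal $N$ with $N^m\subseteq K$ lies in every prime containing $K$, hence in $\sqrt{K}$.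

\section{Multiplication operators and ideals generated from $kH$}\label{sec:control}

In the uncompleted ring $\bigoplus_{n\in\mathbb{Z}}kHg^n$, a right ideal is generated by its intersection with $kH$ when it contains the homogeneous components of its elements. In $A$ there are no homogeneous components, but there are components along the cosets of each $G_n$. It is convenient to treat the corresponding projections as members of a larger family: if an element of $A$ is thought of as a measure on $G$, we multiply it by a continuous function of $\pi$.

\begin{lemma}\label{lem:Mf}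
For every continuous function $f:\mathbb{Z}_p\to\mathbb{Z}_p$ there is a unique continuous $k$-linear map $M_f:A\to A$ with $M_f(x)=f(\pi(x))\,x$ for all $x\in G$, where $\mathbb{Z}_p$ acts on $A$ through $k$. The map $f\mapsto M_f$ is $\mathbb{Z}_p$-linear, and
\begin{equation}\label{eq:linear}
M_f(ha)=h\,M_f(a)\qquad(h\in kH,\ a\in A).
\end{equation}
In particular, $M_f(h)=f(0)h$ for $h\in kH$, and $M_f(IA)\subseteq IA$ for every right ideal $I$ of $kH$.
\end{lemma}

\begin{proof}
For each $j$, the reduction of $f$ modulo $p^j$ is a continuous map from $\mathbb{Z}_p$ to a finite discrete set, so it factors through $\mathbb{Z}/p^{n(j)}$ for some $n(j)$. Call a pair $(j,U)$ admissible if $U\subseteq G_{n(j)}$. For such a pair, $f(\pi(x))$ modulo $p^j$ depends only on $xU$, so $xU\mapsto f(\pi(x))\,xU$ defines a $k$-linear endomorphism of $(k/p^jk)[G/U]$. These endomorphisms commute with the transition maps, as one sees on the basis elements $xU$. Admissible pairs are cofinal, because $(j,U\cap G_{n(j)})$ is admissible for all $j,U$. The inverse limit of the endomorphisms is the required map $M_f$. Uniqueness and linearity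 in $f$ follow from the density principle. So does \eqref{eq:linear}, since $\pi(hx)=\pi(x)$ for $h\in H$ and $x\in G$. Taking $a=1$ gives $M_f(h)=f(0)h$.
\end{proof}

Two families will be used. For $0\le i<p^n$ let $e_{n,i}=M_f$ with $f$ the indicator function of $i+p^n\mathbb{Z}_p$. It fixes the elements of the coset $G_ng^i$ and kills the other elements of $G$. Since $(kG_n)g^i$ is closed, continuity gives
\begin{equation}\label{eq:eni}
e_{n,i}(A)\subseteq(kG_n)g^i,\qquad\sum_{i=0}^{p^n-1}e_{n,i}=\mathrm{id}.
\end{equation}
For $m\ge0$ let $d_m=M_f$ with $f(t)=\binom{t}{m}=t(t-1)\cdots(t-m+1)/m!$. This polynomial takes integer values on the dense subset $\mathbb{N}$, so it maps $\mathbb{Z}_p$ continuously to $\mathbb{Z}_p$. Note that $d_0=\mathrm{id}$. The $e_{n,i}$ detect whether an ideal is generated from $kH$, and the $d_m$ interact well with multiplication; Proposition~\ref{prop:control} links the two.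

\begin{lemma}\label{lem:intersection}
$\bigcap_nkG_n=kH$.
\end{lemma}

\begin{proof}
Only the inclusion $\subseteq$ needs proof. Let $W=W_{j,U}$ be a basic ideal. The subgroup $\pi(U)$ of $\mathbb{Z}_p$ is compact of finite index, so $\pi(U)=p^n\mathbb{Z}_p$ for some $n$, and $HU=\pi^{-1}(\pi(U))=G_n$. Thus $kG_n$ and $kH$ have the same image in $A/W$, namely the span of $HU/U$, and $kG_n\subseteq kH+W$. Hence $\bigcap_nkG_n\subseteq\bigcap_W(kH+W)=kH$.
\end{proof}

\begin{lemma}\label{lem:contract}
\begin{enumerate}
\item[(a)] If $I$ is a right ideal of $kH$, then $IA\cap kH=I$.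
\item[(b)] If $I$ is a $G$-invariant ideal of $kH$, then $IA=AI$ is a two-sided ideal of $A$. If $I'$ is another such ideal, then $(IA)(I'A)=II'A$.
\item[(c)] If $J$ is an ideal of $A$, then $J\cap kH$ is a $G$-invariant ideal of $kH$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $I=\sum_{j=1}^ra_jkH$, and let $b\in IA\cap kH$, say $b=\sum_ja_jc_j$ with $c_j\in A$. We must move the $c_j$ into $kH$. Applying $e_{n,0}$, which fixes $b$, and using \eqref{eq:linear}, we get $b=\sum_ja_je_{n,0}(c_j)$ with $e_{n,0}(c_j)\in kG_n$. So the compact set
\[
X_n=\Big\{(c_j')\in(kG_n)^r:\ \sum_ja_jc_j'=b\Big\}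
\]
is nonempty. The $X_n$ decrease with $n$, so they have a common point. By Lemma~\ref{lem:intersection} it lies in $(kH)^r$, and $b\in I$.

(b) For $x\in G$ we have $xI=Ix$, so $k[G]b\subseteq IA$ for $b\in I$. Since $k[G]$ is dense and $IA$ is closed, $Ab\subseteq IA$. Thus $AI\subseteq IA$, and the same argument with left and right exchanged gives $IA\subseteq AI$. Finally $(IA)(I'A)=I(AI')A=II'A$.

(c) Conjugation by the unit $x\in G$ preserves both $J$ and $kH$.
\end{proof}

By (a) and (c), invariance is also necessary in (b): if $IA$ is two-sided, then $I=IA\cap kH$ is $G$-invariant.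

\begin{remark}\label{rem:nolimit}
One cannot simply let $n\to\infty$ in (a), because $e_{n,0}(c)$ need not converge. For $G=\mathbb{Z}_p$, $H=1$ and $c=\sum_{l\ge0}\big(g^{p^{2l}}-g^{p^{2l+1}}\big)$, which converges because $g^{p^l}\to1$, the elements $e_{n,0}(c)$ tend to $0$ along even $n$ and to $-1$ along odd $n$. Compactness stands in for the missing projection onto $kH$.
\end{remark}

We recall Mahler's theorem \cite{Mahler}: every continuous $f:\mathbb{Z}_p\to\mathbb{Z}_p$ has a uniformly convergent expansion $f(t)=\sum_{m\ge0}c_m\binom{t}{m}$ with $c_m\in\mathbb{Z}_p$ and $c_m\to0$.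

\begin{proposition}\label{prop:control}
For a right ideal $J$ of $A$ the following are equivalent.
\begin{enumerate}
\item[(i)] $J=(J\cap kH)A$.
\item[(ii)] $M_f(J)\subseteq J$ for every continuous $f:\mathbb{Z}_p\to\mathbb{Z}_p$.
\item[(iii)] $d_m(J)\subseteq J$ for every $m\ge0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii) is the last assertion of Lemma~\ref{lem:Mf}, and (iii) is a special case of (ii).

(iii)$\Rightarrow$(ii). Let $f=\sum_mc_m\binom{t}{m}$ be the Mahler expansion and let $b\in J$. Given $j$, choose $N$ with $c_m\in p^j\mathbb{Z}_p$ for $m>N$. Then $f=\sum_{m\le N}c_m\binom{t}{m}+p^jf'$ with $f':\mathbb{Z}_p\to\mathbb{Z}_p$ continuous, so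
\[
M_f(b)=\sum_{m\le N}c_md_m(b)+p^jM_{f'}(b)\in J+p^jA .
\]
Every basic ideal contains some $p^jA$, so $M_f(b)\in\bigcap_W(J+W)=J$.

(ii)$\Rightarrow$(i). Put $J_n=J\cap kG_n$ and $I=J\cap kH$. For $b\in J$, hypothesis (ii) and \eqref{eq:eni} give $e_{n,i}(b)g^{-i}\in J\cap kG_n=J_n$ and $b=\sum_i\big(e_{n,i}(b)g^{-i}\big)g^i$. Hence $J=J_nA$ for every $n$. For large $n$ the elements of $J_n$ lie in $J$ and are close to $kH$; we need them to be close to $J\cap kH$, and compactness provides this. The sets $J_n$ are compact and decreasing, and $\bigcap_nJ_n=I$ by Lemma~\ref{lem:intersection}. Let $W$ be a basic ideal. Since $I+W$ is open, the sets $J_n\setminus(I+W)$ are compact and decreasing, and their intersection $I\setminus(I+W)$ is empty. So $J_n\subseteq I+W$ for some $n$, and $J=J_nA\subseteq IA+W$. As $W$ is arbitrary and $IA$ is closed, $J\subseteq IA$. The reverse inclusion holds because $I\subseteq J$.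
\end{proof}

\begin{remark}\label{rem:charp}
For $k=\mathbb{F}_p$ the passage from the $d_m$ to the $e_{n,i}$ is finite linear algebra. Since $(1+y)^{p^n}\equiv1$ modulo $(p,y^{p^n})$, the class of $\binom{t}{m}$ modulo $p$ depends only on $t$ modulo $p^n$ when $m<p^n$. So $d_m=\sum_{i<p^n}\binom{i}{m}e_{n,i}$ for $m<p^n$, and the matrix $\big(\binom{i}{m}\big)_{0\le i,m<p^n}$ is unitriangular. Thus $d_0,\dots,d_{p^n-1}$ carry the same information as the decomposition along the cosets of $G_n$, and no more.
\end{remark}

\section{The higher derivation and minimal primes}\label{sec:higher}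

By Proposition~\ref{prop:control}, the ideal $IA$ is stable under all $d_m$, and we want the same for the minimal primes over it. Primes are transported by ring homomorphisms, not by linear operators, so the task is to assemble the $d_m$ into a homomorphism.

A \emph{higher derivation}, or Hasse--Schmidt derivation, of a ring $S$ is a sequence of additive maps $d_m:S\to S$, $m\ge0$, with $d_0=\mathrm{id}$ and
\begin{equation}\label{eq:leibniz}
d_m(ab)=\sum_{i+l=m}d_i(a)\,d_l(b)\qquad(a,b\in S).
\end{equation}

\begin{lemma}\label{lem:HS}
The operators $d_m$ of Section~\ref{sec:control} form a higher derivation of $A$.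
\end{lemma}

\begin{proof}
Vandermonde's identity $\binom{t+t'}{m}=\sum_{i+l=m}\binom{t}{i}\binom{t'}{l}$ holds for $t,t'\in\mathbb{N}$, by comparing coefficients in $(1+y)^{t+t'}=(1+y)^t(1+y)^{t'}$, and then for $t,t'\in\mathbb{Z}_p$ by continuity. Since $\pi(xz)=\pi(x)+\pi(z)$, this is \eqref{eq:leibniz} for $a=x$ and $b=z$ in $G$. Both sides of \eqref{eq:leibniz} are continuous and $k$-bilinear, so the density principle finishes the proof.
\end{proof}

The rest of the argument is pure ring theory. Let $y$ be a central indeterminate. For an ideal $B$ of a ring $S$, let $B[[y]]$ be the set of power series with all coefficients in $B$; it is the kernel of $S[[y]]\to(S/B)[[y]]$.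

\begin{lemma}\label{lem:powerseries}
If $J$ is a prime ideal of a ring $S$, then $J[[y]]$ is a prime ideal of $S[[y]]$.
\end{lemma}

\begin{proof}
Put $C=S/J$; we show that $C[[y]]$ is prime. Let $u,v\in C[[y]]$ be nonzero with lowest terms $u_ay^a$ and $v_by^b$. Choose $c\in C$ with $u_acv_b\ne0$. This element is the coefficient of $y^{a+b}$ in $ucv$, so $ucv\neq0$.
\end{proof}

\begin{lemma}\label{lem:theta}
Let $(d_m)$ be a higher derivation of a ring $S$. Then
\[
\theta:S[[y]]\to S[[y]],\qquad\theta\Big(\sum_{l}a_ly^l\Big)=\sum_{l,m\ge0}d_m(a_l)\,y^{l+m},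
\]
is a ring automorphism, and for $a\in S$ the constant term of $\theta(a)$ is $a$.
\end{lemma}

\begin{proof}
The map is additive. For $u=\sum_la_ly^l$ and $v=\sum_lb_ly^l$, formula \eqref{eq:leibniz} shows that the coefficient of $y^N$ in $\theta(uv)$ is
\[
\sum_{l+l'+m=N}d_m(a_lb_{l'})=\sum_{l+l'+i+i'=N}d_i(a_l)\,d_{i'}(b_{l'}),
\]
which is the coefficient of $y^N$ in $\theta(u)\theta(v)$. Given $w=\sum_Nw_Ny^N$, the equation $\theta(u)=w$ reads $a_N=w_N-\sum_{m=1}^Nd_m(a_{N-m})$ for all $N$, because $d_0=\mathrm{id}$. This has exactly one solution, found recursively, so $\theta$ is bijective. A multiplicative bijection fixes $1$.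
\end{proof}

For $S=A$ and $x\in G$ we have $\theta(x)=x\sum_m\binom{\pi(x)}{m}y^m=x(1+y)^{\pi(x)}$. So $\theta$ twists the group elements by the character $x\mapsto(1+y)^{\pi(x)}$ of $G/H$, and it generalizes the substitution $g\mapsto g(1+y)$ of Section~\ref{sec:toy}. The existence of this character is where $G/H\cong\mathbb{Z}_p$ is decisive.

\begin{proposition}\label{prop:stable}
Let $S$ be a Noetherian ring with a higher derivation $(d_m)$, and let $K$ be a proper ideal with $d_m(K)\subseteq K$ for all $m$. Then $d_m(J)\subseteq J$ for all $m$ and every minimal prime $J$ over $K$.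
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:powerseries} and~\ref{lem:theta}, $\mathfrak{q}=\theta^{-1}(J[[y]])$ is a prime ideal of $S[[y]]$. We must show $J\subseteq\mathfrak{q}$, since for $a\in J$ the condition $\theta(a)\in J[[y]]$ says that $d_m(a)\in J$ for all $m$.

The stability of $K$ gives $\theta(K[[y]])\subseteq K[[y]]\subseteq J[[y]]$, that is, $K[[y]]\subseteq\mathfrak{q}$. Let $J_{i_1}\cdots J_{i_s}\subseteq K$ be as in \eqref{eq:product}. Each coefficient of a product $u_1\cdots u_s$ with $u_\nu\in J_{i_\nu}[[y]]$ is a finite sum of elements of $J_{i_1}\cdots J_{i_s}$, so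
\[
J_{i_1}[[y]]\cdots J_{i_s}[[y]]\subseteq K[[y]]\subseteq\mathfrak{q}.
\]
Since $\mathfrak{q}$ is prime, $J'[[y]]\subseteq\mathfrak{q}$ for some minimal prime $J'$ over $K$. It remains to identify $J'$, and here we set $y=0$. For $a\in J'$ we have $\theta(a)\in J[[y]]$, and the constant term of $\theta(a)$ is $a$, so $a\in J$. Thus $K\subseteq J'\subseteq J$, and the minimality of $J$ gives $J'=J$. Hence $J\subseteq\mathfrak{q}$.
\end{proof}

\begin{corollary}\label{cor:minimal}
Let $I$ be a proper $G$-invariant ideal of $kH$ and let $J$ be a minimal prime over $IA$. Then $J=(J\cap kH)A$.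
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:contract}, $K=IA$ is a two-sided ideal with $K\cap kH=I$, so it is proper. It is stable under all $d_m$ by Lemma~\ref{lem:Mf}. By Lemma~\ref{lem:HS} and Proposition~\ref{prop:stable}, so is $J$, and Proposition~\ref{prop:control} gives the claim.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proposition}\label{prop:Gprime}
If $P$ is a $G$-prime ideal of $kH$, then $PA$ is a prime ideal of $A$.
\end{proposition}

\begin{proof}
The ideal $K=PA$ is proper, since $K\cap kH=P$ by Lemma~\ref{lem:contract}(a). Let $J_1,\dots,J_r$ be the minimal primes over $K$, with $J_{i_1}\cdots J_{i_s}\subseteq K$, and put $I_l=J_l\cap kH$, a $G$-invariant ideal by Lemma~\ref{lem:contract}(c). Then $I_{i_1}\cdots I_{i_s}\subseteq K\cap kH=P$. Since $P$ is $G$-prime, $I_l\subseteq P$ for some $l$; this is the only use of the primeness hypothesis. By Corollary~\ref{cor:minimal},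
\[
J_l=I_lA\subseteq PA=K\subseteq J_l ,
\]
so $K=J_l$ is prime.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A $G$-invariant prime ideal is $G$-prime, so Proposition~\ref{prop:Gprime} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) If $I$ is $G$-prime, then $IA$ is prime by Proposition~\ref{prop:Gprime}. Conversely, let $IA$ be prime and let $I_1I_2\subseteq I$ with $I_1,I_2$ $G$-invariant. By Lemma~\ref{lem:contract}(b), $I_1A$ and $I_2A$ are ideals of $A$ with $(I_1A)(I_2A)=I_1I_2A\subseteq IA$. So $I_jA\subseteq IA$ for some $j$, and $I_j\subseteq IA\cap kH=I$. Hence $I$ is $G$-prime.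

For the second equivalence, let $I$ be $G$-prime. Since $G$ acts on $kH$ by automorphisms that preserve $I$, it permutes the finitely many minimal primes over $I$. For such a prime $\mathfrak{p}$ let $N(\mathfrak{p})$ be the intersection of its orbit, a $G$-invariant ideal with $I\subseteq N(\mathfrak{p})\subseteq\mathfrak{p}$. If $\mathfrak{p}_1\cdots\mathfrak{p}_s\subseteq I$ is a product of minimal primes as in \eqref{eq:product}, then $N(\mathfrak{p}_1)\cdots N(\mathfrak{p}_s)\subseteq I$. So $N(\mathfrak{p}_\nu)\subseteq I$ for some $\nu$, and $I=N(\mathfrak{p}_\nu)$ is the intersection of a finite orbit. Conversely, let $I=\bigcap_{x\in G}x\mathfrak{p}x^{-1}$ with $\mathfrak{p}$ prime, and let $I_1I_2\subseteq I$ with $I_1,I_2$ $G$-invariant. Then $I_j\subseteq\mathfrak{p}$ for some $j$, so $I_j=xI_jx^{-1}\subseteq x\mathfrak{p}x^{-1}$ for all $x$, and $I_j\subseteq I$.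

(2) Let $J$ be a minimal prime over $IA$ and put $Q=J\cap kH$, a proper $G$-invariant ideal containing $I$. By Corollary~\ref{cor:minimal}, $J=QA$, so $Q$ is $G$-prime by (1). If $Q'$ is $G$-prime and $I\subseteq Q'\subseteq Q$, then $Q'A$ is prime and $IA\subseteq Q'A\subseteq J$. So $Q'A=J$ by minimality, and $Q'=Q'A\cap kH=Q$. Thus $Q$ is a minimal $G$-prime over $I$.

Conversely, let $Q$ be a minimal $G$-prime over $I$. The prime $QA$ contains $IA$, hence a minimal prime $J$ over $IA$. By the previous paragraph, $Q'=J\cap kH$ is $G$-prime, $J=Q'A$, and $I\subseteq Q'\subseteq QA\cap kH=Q$. So $Q'=Q$, and $QA=J$ is a minimal prime over $IA$. The two maps are mutually inverse, since $QA\cap kH=Q$ by Lemma~\ref{lem:contract}(a) and $(J\cap kH)A=J$ by Corollary~\ref{cor:minimal}.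

(3) Let $T=\sqrt{IA}$, the intersection of the minimal primes over $IA$, and let $N=T\cap kH$. By Corollary~\ref{cor:minimal} and Proposition~\ref{prop:control}, each of these minimal primes is stable under all $M_f$. Hence so is $T$, and $T=NA$ by Proposition~\ref{prop:control}. If $T^s\subseteq IA$, then $N^s\subseteq IA\cap kH=I$, so $N\subseteq\sqrt{I}$ and $T\subseteq\sqrt{I}A$. In the other direction, $\sqrt{I}$ is $G$-invariant, because $G$ permutes the primes containing $I$, and $(\sqrt{I})^m\subseteq I$ for some $m$. By Lemma~\ref{lem:contract}(b), $(\sqrt{I}A)^m=(\sqrt{I})^mA\subseteq IA$, so $\sqrt{I}A\subseteq T$. Hence $\sqrt{IA}=\sqrt{I}A$. Finally, $IA$ is semiprime if and only if $IA=\sqrt{I}A$, and by Lemma~\ref{lem:contract}(a) this holds if and only if $I=\sqrt{I}$.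
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Put $P_i=P\,kH_i$. We show by induction on $i$ that $P_i$ is a prime (respectively semiprime) ideal of $kH_i$. For $i=0$ this is the hypothesis. Let $i\ge1$ and assume the claim for $i-1$. The group $H_i$ is closed in $G$, hence a compact $p$-adic Lie group, and $H_{i-1}$ is a closed normal subgroup of it with quotient $\mathbb{Z}_p$. Conjugation by an element of $H_i$ stabilizes $P$, because $P$ is invariant under all of $G$, and stabilizes $kH_{i-1}$, because $H_{i-1}\lhd H_i$. So $P_{i-1}$ is $H_i$-invariant. Theorem~\ref{thm:A} (respectively Theorem~\ref{thm:B}(3)), applied to $H_{i-1}\lhd H_i$, shows that $P_{i-1}kH_i=P\,kH_{i-1}kH_i=P_i$ is prime (respectively semiprime). The case $i=r$ is the theorem.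
\end{proof}

\begin{thebibliography}{9}

\bibitem{GW}
Goodearl and Warfield, \emph{An Introduction to Noncommutative Noetherian Rings}.

\bibitem{JW}
Adam Jones and William Woods, \emph{Skew power series rings with automorphisms of finite inner order}, arXiv:2508.21160 (2025).

\bibitem{Lazard}
Lazard, \emph{Groupes analytiques $p$-adiques}.

\bibitem{Mahler}
Mahler, J. reine angew. Math. 199 (1958).

\end{thebibliography}
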